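\title{A finite lattice that embeds in a complemented modular lattice but in no finite one}

\begin{abstract}
We construct a finite lattice $L$ that embeds into the subspace lattice of a vector space of countably infinite dimension over $\mathbb F_2$, while every homomorphism from $L$ into a complemented modular lattice of finite length is constant. Hence a finite lattice that embeds into a complemented modular lattice need not embed into a finite one. More precisely, $L$ embeds into the subspace lattice of a vector space over a division ring exactly when the characteristic is $2$ and the dimension is infinite. The lattice encodes relations $c_id_j=\delta_{ij}$ between linear operators in such a way that neither the images nor the kernels of the operators appear among its elements.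
\end{abstract}

\section{Introduction}

A lattice is \emph{modular} if $x\le z$ implies $x\vee(y\wedge z)=(x\vee y)\wedge z$. It is \emph{complemented modular} if it is modular, has a least element $0$ and a greatest element $1$, and every $x$ has a complement, that is, an element $y$ with $x\wedge y=0$ and $x\vee y=1$. An \emph{embedding} of lattices is a one-to-one map that preserves binary joins and meets; it need not preserve $0$ and $1$. The basic example of a complemented modular lattice is the lattice $\operatorname{Sub}(V)$ of all subspaces of a vector space $V$ over a division ring, with sum as join and intersection as meet. The \emph{length} of a modular lattice is the number of steps in a maximal chain; $\operatorname{Sub}(V)$ has finite length exactly when $\dim V$ is finite, and then the length is $\dim V$. This paper answers the following question, posed in \cite{Wehrung}.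

\begin{quote}
If a finite lattice $L$ embeds into some complemented modular lattice, does it embed into some \emph{finite} complemented modular lattice?
\end{quote}

The simplest cases suggest the answer yes. A finite distributive lattice embeds into the finite Boolean lattice of all sets of its join-irreducible elements by $x\mapsto\{p: p\le x\}$; joins are preserved because $p\le x\vee y$ gives $p=(p\wedge x)\vee(p\wedge y)$, so $p\le x$ or $p\le y$. Next let $L$ be a finite sublattice of $\operatorname{Sub}(k^n)$ with $k$ a commutative field. Choose for each $U\in L$ a matrix $A_U$ whose columns span $U$. Let $R$ be the subring of $k$ generated by the entries of these matrices and by the inverse of one nonzero minor of largest size of each $A_U$ and of each block matrix $(A_U\mid A_{U'})$. For a maximal ideal $\mathfrak m$ of $R$, the field $R/\mathfrak m$ is finitely generated as a ring, hence finite. Reduction modulo $\mathfrak m$ preserves the ranks of all these matrices, since the chosen minors are units of $R$ and the larger minors vanish.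 So the column spaces $\overline U$ of the reduced matrices satisfy $\dim\overline U=\dim U$ and $\dim(\overline U+\overline{U'})=\dim(U+U')$. It follows that $\overline U\le\overline{U'}$ if and only if $U\le U'$, and the inclusions $\overline U+\overline{U'}\le\overline{U+U'}$ and $\overline{U\cap U'}\le\overline U\cap\overline{U'}$ are equalities by comparison of dimensions. Thus $L$ embeds into the finite lattice $\operatorname{Sub}((R/\mathfrak m)^n)$. For an infinite-dimensional $V$ one may still hope to shrink $V$: a finite sublattice involves finitely many subspaces and has finite length, and it is not apparent how it could detect that the dimension is infinite. Nevertheless the answer is no.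

\begin{theorem}\label{thm:A}
There is a finite lattice $L$ with more than one element such that
\begin{enumerate}
\item[(1)] $L$ embeds into $\operatorname{Sub}(V)$ with $V$ of countably infinite dimension over $\mathbb F_2$;
\item[(2)] every lattice homomorphism from $L$ into a complemented modular lattice of finite length, in particular into a finite one, is constant.
\end{enumerate}
So $L$ embeds into a complemented modular lattice but into no finite one.
\end{theorem}

A \emph{quasi-identity} is a universally quantified implication $s_1=t_1\ \&\ \cdots\ \&\ s_r=t_r\Rightarrow s=t$ between lattice terms, and the \emph{quasivariety} generated by a class of lattices consists of all lattices that satisfy every quasi-identity valid in the class.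

\begin{theorem}\label{thm:B}
The lattice $L$ of Theorem~\ref{thm:A} has the following properties.
\begin{enumerate}
\item[(1)] For a division ring $D$ and a $D$-space $V'$, the lattice $L$ embeds into $\operatorname{Sub}(V')$ if and only if $\operatorname{char}D=2$ and $\dim V'$ is infinite.
\item[(2)] Some quasi-identity in $\vee,\wedge$ holds in all complemented modular lattices of finite length, hence in the quasivariety they generate, but fails in $\operatorname{Sub}(V)$ whenever $V$ is an infinite-dimensional space over a division ring of characteristic $2$.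
\end{enumerate}
\end{theorem}

The lattice $L$ has three layers $[0,V_0]$, $[V_0,V_1]$, $[V_1,V]$, built from finite $\mathbb F_2$-spaces $P$, $Q$, $X$. An embedding into a subspace lattice assigns coefficient spaces $W^P_i$, $W^Q$, $W^X_j$ $(1\le i,j\le m)$ to the layers, and $L$ forces all of them to have the same dimension $\nu>0$. Linear algebra then produces maps $\Delta^j:W^X_j\to (W^Q)^K$ and $\Phi^i:(W^Q)^K\to W^P_i$ with $\Phi^i\Delta^j=\delta_{ij}\theta_j$ and $\theta_j$ injective. The number $K$ depends only on $X$, and we take $m=K+1$. Then $\bigoplus_jW^X_j$ embeds into $(W^Q)^K$, so $(K+1)\nu\le K\nu$ and $\nu$ is infinite.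

Section~\ref{sec:background} recalls the lattice theory that is needed. Section~\ref{sec:hidden} shows, on the Fano plane, how a finite lattice of subspaces can carry a linear operator without seeing it. Section~\ref{sec:bottom} prepares the finite data for the bottom layer, Section~\ref{sec:lattice} constructs $L$, Section~\ref{sec:simple} shows that $L$ is simple, Section~\ref{sec:rep} analyzes its representations, and Section~\ref{sec:final} deduces the two theorems.

\section{Background}\label{sec:background}

\subsection{Intervals, congruences, and structure theorems}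

An interval $[x,y]$ is \emph{prime} if $y$ covers $x$. The intervals $[x\wedge y,x]$ and $[y,x\vee y]$ are \emph{transposes} of each other, written $[x\wedge y,x]\nearrow[y,x\vee y]$, and two intervals are \emph{projective} if a finite sequence of transpositions leads from one to the other. In a modular lattice transposes are isomorphic via $t\mapsto t\vee y$, so projective intervals are isomorphic. Lattice homomorphisms send transposes to transposes. In $\operatorname{Sub}(V)$ the isomorphism $x/(x\cap y)\cong(x+y)/y$ shows that projective intervals $[x,y]$ and $[x',y']$ have isomorphic quotients $y/x\cong y'/x'$.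

A \emph{diamond} $(o;x_1,x_2,x_3;i)$ consists of five distinct elements with $x_r\wedge x_s=o$ and $x_r\vee x_s=i$ for $r\ne s$. Since $[o,x_r]\nearrow[x_s,i]$ for all $r\ne s$, its six intervals $[o,x_r]$, $[x_r,i]$ are projective to each other.

A \emph{congruence} is an equivalence relation compatible with $\vee$ and $\wedge$; it \emph{collapses} $[x,y]$ if $x\equiv y$. A congruence that collapses one of two transposes collapses the other: join $x\wedge y\equiv x$ with $y$, or meet $y\equiv x\vee y$ with $x$. If it collapses $[x,y]$ and $x\le t\le y$, then $t=t\wedge y\equiv t\wedge x=x$. A lattice with more than one element is \emph{simple} if its only congruences are equality and the total relation. The kernel of a homomorphism is a congruence, so a homomorphism from a simple lattice is constant or an embedding.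

A \emph{projective geometry} is a set of points with a family of subsets, the lines, such that two distinct points lie on exactly one line, every line has at least two points, and a line that meets two sides of a triangle in distinct points meets the third side. It is \emph{irreducible} if every line has at least three points. Its subspaces are the sets of points that contain the line through any two of their distinct points. We use three standard theorems.

\begin{theorem}[Jordan--H\"older--Dedekind]\label{thm:JHD}
In a finite modular lattice, the prime intervals of any two maximal chains can be matched bijectively so that matched intervals are projective.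
\end{theorem}

\begin{theorem}[Birkhoff--Menger; see \cite{Birkhoff}]\label{thm:BM}
A complemented modular lattice of finite length is a finite direct product of subspace lattices of irreducible projective geometries.
\end{theorem}

\begin{theorem}[Veblen--Young]\label{thm:VY}
A factor in Theorem~\ref{thm:BM} of length at least $4$ is isomorphic to $\operatorname{Sub}(V')$ for a finite-dimensional vector space $V'$ over a division ring.
\end{theorem}

\subsection{Linear algebra over $\mathbb F_2$}

Put $\mathbb F=\mathbb F_2$. From now on joins and meets of subspaces are written $+$ and $\cap$, and, except in the quasi-identity at the very end, $\wedge$ is the exterior product. All tensor products are over $\mathbb F$, and in characteristic $2$ we do not write signs.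

Let $A$ be a finite-dimensional $\mathbb F$-space and $W\ne0$ a vector space over a division ring $D$ of characteristic $2$. Then $A\otimes W$ is a $D$-space through the second factor, and each $a\le A$ gives a subspace $a\otimes W$. A basis of $A$ adapted to the subspaces in question shows that
\[
(a+a')\otimes W=a\otimes W+a'\otimes W,\qquad (a\cap a')\otimes W=a\otimes W\cap a'\otimes W,\qquad \ker(\eta\otimes1)=(\ker\eta)\otimes W
\]
for $a,a'\le A$ and $\mathbb F$-linear $\eta:A\to A'$, and that $k\otimes w\in a\otimes W$ with $k\notin a$ forces $w=0$. We also use the following \emph{comparison principle}: if $M\le M'$ and $U$ are subspaces such that $M\cap U=M'\cap U$ and $M+U=M'+U$, then $M=M'$. Indeed, $v'\in M'$ is $v+x$ with $v\in M$, $x\in U$, and then $x\in M'\cap U\le M$.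

The map $a\mapsto a\otimes W$ embeds $\operatorname{Sub}(A)$ into $\operatorname{Sub}(A\otimes W)$. When $\dim A\ge3$ there are no other embeddings.

\begin{lemma}\label{lem:coord}
Let $A$ be an $\mathbb F$-space with $3\le\dim A<\infty$, let $V'\ne0$ be a vector space over a division ring $D'$, and let $h:\operatorname{Sub}(A)\to\operatorname{Sub}(V')$ be an embedding with $h(0)=0$ and $h(A)=V'$. Then $\operatorname{char}D'=2$, and there are a $D'$-space $W'\ne0$ and an isomorphism $A\otimes W'\cong V'$ that carries $a\otimes W'$ to $h(a)$ for all $a\le A$.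
\end{lemma}

\begin{proof}
Let $\alpha_1,\dots,\alpha_n$ be a basis of $A$ and $E_r=h(\mathbb F\alpha_r)\ne0$. Each $E_r$ meets the sum of the others in $h(0)=0$, so $V'=\bigoplus_rE_r$. For $r\ge2$ the space $h(\mathbb F(\alpha_1+\alpha_r))$ is a common complement of $E_1$ and $E_r$ in $E_1\oplus E_r$, so it equals $\{x+\theta_rx:x\in E_1\}$ for an isomorphism $\theta_r:E_1\to E_r$. Put $\theta_1=1$.

For distinct $r,s\ge2$ we have $\mathbb F(\alpha_r+\alpha_s)=\langle\alpha_r,\alpha_s\rangle\cap\langle\alpha_1+\alpha_r,\alpha_1+\alpha_s\rangle$. A vector $x+\theta_rx+y+\theta_sy$ lies in $E_r+E_s$ exactly when $y=-x$, so $h(\mathbb F(\alpha_r+\alpha_s))=\{\theta_rx-\theta_sx:x\in E_1\}$. Next, $\mathbb F(\alpha_1+\alpha_2+\alpha_3)=\langle\alpha_1+\alpha_2,\alpha_3\rangle\cap\langle\alpha_1+\alpha_3,\alpha_2\rangle$, and an equality $x+\theta_2x+x_3=y+\theta_3y+y_2$ with $x_3\in E_3$, $y_2\in E_2$ forces $x=y$, $x_3=\theta_3x$; so $h(\mathbb F(\alpha_1+\alpha_2+\alpha_3))=\{x+\theta_2x+\theta_3x:x\in E_1\}$. This space lies in $h(\langle\alpha_1,\alpha_2+\alpha_3\rangle)=E_1+\{\theta_2y-\theta_3y:y\in E_1\}$.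 The $E_2$-components give $y=x$, and then the $E_3$-components give $2\theta_3x=0$ for all $x\in E_1\ne0$. Hence $\operatorname{char}D'=2$.

We claim that $h(\mathbb F\alpha_I)=\{\sum_{r\in I}\theta_rx:x\in E_1\}$ for every nonempty $I$, where $\alpha_I=\sum_{r\in I}\alpha_r$. For $|I|\le2$ this has been shown. Let $|I|\ge3$ and take $r\ne s$ in $I$. Then $\mathbb F\alpha_I=\langle\alpha_{I\setminus r},\alpha_r\rangle\cap\langle\alpha_{I\setminus s},\alpha_s\rangle$, so by induction $h(\mathbb F\alpha_I)$ consists of the vectors that can be written both as $\sum_{t\in I\setminus r}\theta_tx+x_r$ and as $\sum_{t\in I\setminus s}\theta_ty+y_s$ with $x,y\in E_1$, $x_r\in E_r$, $y_s\in E_s$. The component at some $t\in I\setminus\{r,s\}$ gives $x=y$, and then $x_r=\theta_rx$, $y_s=\theta_sx$. This proves the claim.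

Put $W'=E_1$. The isomorphism $\alpha_r\otimes x\mapsto\theta_rx$ carries $\alpha\otimes W'$ to $h(\mathbb F\alpha)$ for every $\alpha\ne0$, and a general $a$ is the sum of its one-dimensional subspaces.
\end{proof}

\section{Hiding an operator in a finite lattice}\label{sec:hidden}

\subsection{Graphs are too visible}

A space $W$ is infinite-dimensional exactly when some injective $d\in\operatorname{End}(W)$ is not surjective, and this is easy to say with subspaces. In $W\oplus W$ let $E_1=W\oplus0$, $E_2=0\oplus W$, let $\Gamma_1=\{(w,w)\}$ be the diagonal and $\Gamma_d=\{(w,dw)\}$ the graph of $d$. Injectivity says $E_1\cap\Gamma_d=0$, and the image is $I=(E_1+\Gamma_d)\cap E_2=0\oplus dW$, a proper subspace of $E_2$. But the sublattice generated by these subspaces is infinite. In it, $[0,E_1]$ and $[0,E_2]$ both transpose to $[\Gamma_1,W\oplus W]$, and $[0,E_1]$ and $[0,I]$ both transpose to $[\Gamma_d,W\oplus dW]$. So $[0,E_2]$ is isomorphic to its proper subinterval $[0,I]$, which is impossible in a finite lattice.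

The image of the operator must therefore not be an element of the lattice. We need a finite family of subspaces, closed under $+$ and $\cap$, from which linear algebra can recover the operator although lattice operations cannot.

\subsection{Points, lines, and bivectors}

Let $X=\mathbb F^n$ with basis $\xi_1,\dots,\xi_n$ and $n\ge3$, and let $Q_0=\Lambda^2X$. From Section~\ref{sec:bottom} on, $n=10$. Nonzero vectors of $X$ are \emph{points}, two-dimensional subspaces are \emph{lines}, and $\mathcal L$ is the set of lines. In sums, $u\in\ell$ runs over the three points of $\ell$, and $\ell\ni u$ over the lines through the point $u$. For $a\le X$ put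
\[
C(a)=\operatorname{span}\{u\wedge x:u\in a,\ x\in X\}.
\]
Then $C(0)=0$ and $C(a+a')=C(a)+C(a')$. We write $C(u)=C(\mathbb Fu)=\{u\wedge x:x\in X\}$, which is nonzero for $u\ne0$. For a line $\ell=\{0,u,u',u+u'\}$ the bivector $t_\ell=u\wedge u'$ is nonzero, lies in $C(u)\le C(\ell)$, and does not depend on the choice of $u,u'$, because $u\wedge(u+u')=u\wedge u'=u'\wedge u$. Finally let $\sigma(u)=\sum_{r<s}u_ru_s\,\xi_r\wedge\xi_s$ for $u=\sum_ru_r\xi_r$. Expanding $(u_r+u'_r)(u_s+u'_s)$ gives
\begin{equation}\label{eq:sigma}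
\sigma(u)+\sigma(u')+\sigma(u+u')=u\wedge u'\qquad(u,u'\in X).
\end{equation}

\subsection{A two-layer lattice that does not see $d$}\label{sub:two}

Let $W\ne0$ be a vector space over a division ring of characteristic $2$ and let $d\in\operatorname{End}(W)$ be arbitrary. In $Q_0\otimes W\oplus X\otimes W$ put $G_u(w)=u\otimes w+\sigma(u)\otimes dw$, and for $a\le X$, $b\le Q_0$ with $C(a)\le b$ put
\[
M(a,b)=b\otimes W+\sum_{u\in a}G_u(W).
\]
By \eqref{eq:sigma}, $G_u(w)+G_{u'}(w)+G_{u+u'}(w)=(u\wedge u')\otimes dw$. For $u,u'\in a$ this lies in $b\otimes W$, so a basis of $a$ suffices in the sum, $M(a,b)\cap(Q_0\otimes W)=b\otimes W$, and the image of $M(a,b)$ in $X\otimes W$ is $a\otimes W$. For $u\in a$, $u'\in a'$ it lies in $C(u)\otimes W\le b\otimes W$, so $M(a,b)+M(a',b')=M(a+a',b+b')$. A vector of $M(a,b)\cap M(a',b')$ has its $X$-part in $(a\cap a')\otimes W$; subtracting vectors $G_u(w)$ with $u\in a\cap a'$ leaves a vector of $b\otimes W\cap b'\otimes W$. So $M(a,b)\cap M(a',b')=M(a\cap a',b\cap b')$.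

The spaces $M(a,b)$ thus form a finite lattice, isomorphic to the lattice of pairs $(a,b)$ with $C(a)\le b$, whatever $d$ is. The condition $C(a)\le b$ is what hides $d$: the image $dW$ arises only in the form $(u\wedge u')\otimes dW$, inside a full copy $(u\wedge u')\otimes W$ that is already present. For $n=2$ the operator would be lost altogether, since then $C(u)=Q_0$ and $M(\mathbb Fu,C(u))=Q_0\otimes W+u\otimes W$. For $n\ge3$ it can be recovered, by means of the following functionals.

\begin{lemma}\label{lem:phi}
There are linear maps $\varphi_\ell:C(\ell)\to\mathbb F$ $(\ell\in\mathcal L)$ such that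
\begin{equation}\label{eq:phi}
\sum_{\ell\ni u}\varphi_\ell(\tau)=0\quad(u\ne0,\ \tau\in C(u)),\qquad\sum_{\ell\in\mathcal L}\varphi_\ell(t_\ell)=1 .
\end{equation}
\end{lemma}

\begin{proof}
Identify $X_3=\langle\xi_1,\xi_2,\xi_3\rangle$ with the field $\mathbb F_8=\mathbb F(\alpha)$, $\alpha^3=\alpha+1$. Its points are $\alpha^r$ $(r\in\mathbb Z/7)$, and $\ell_r=\{0,\alpha^r,\alpha^{r+1},\alpha^{r+3}\}$ is a line. The seven lines $\ell_r$ are distinct: if $\ell_r=\ell_s$ with $r\ne s$, multiplication by $\alpha^{r-s}$, which has order $7$ and permutes the seven points in one cycle, would preserve a set of three points. Let $\pi:X\to X_3$ be a projection and $\operatorname{vol}:\Lambda^3X_3\to\mathbb F$ the isomorphism. Put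
\[
\varphi_{\ell_r}(\tau)=\operatorname{vol}\bigl(\alpha^{r-1}\wedge\Lambda^2\pi(\tau)\bigr),\qquad\varphi_\ell=0\ \text{ for all other }\ell .
\]
If $u\notin X_3$, no $\ell_r$ contains $u$ and the first sum in \eqref{eq:phi} vanishes. If $u=\alpha^s$, then $u\in\ell_r$ exactly for $r\in\{s,s-1,s-3\}$, and
\[
\alpha^{s-1}+\alpha^{s-2}+\alpha^{s-4}=\alpha^{s-4}(\alpha^3+\alpha^2+1)=\alpha^{s-4}(\alpha^2+\alpha)=\alpha^{s-4}\alpha^4=u .
\]
So for $\tau=u\wedge x$ the sum is $\operatorname{vol}(u\wedge u\wedge\pi x)=0$. Finally $\varphi_{\ell_r}(t_{\ell_r})=\operatorname{vol}(\alpha^{r-1}\wedge\alpha^r\wedge\alpha^{r+1})=1$, because $\alpha^{r-1},\alpha^r,\alpha^{r+1}$ is a basis of $\mathbb F_8$; the second sum is $7=1$.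
\end{proof}

We fix such a family $(\varphi_\ell)$. To recover $d$, choose for each point $u$ any linear map $g_u:W\to M(\mathbb Fu,C(u))$ such that $g_u(w)$ has $X$-part $u\otimes w$; this choice uses only the subspace. Then $g_u=G_u+s_u$ with $s_u:W\to C(u)\otimes W$. On a line the $X$-parts cancel, $\sum_{u\in\ell}g_u(w)=t_\ell\otimes dw+\sum_{u\in\ell}s_u(w)\in C(\ell)\otimes W$, and by \eqref{eq:phi}
\[
\sum_{\ell}(\varphi_\ell\otimes1)\sum_{u\in\ell}g_u(w)=\sum_\ell\varphi_\ell(t_\ell)\,dw+\sum_{u\ne0}\sum_{\ell\ni u}(\varphi_\ell\otimes1)s_u(w)=dw .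
\]
The unknown corrections $s_u$ are attached to points; summing over all lines and exchanging the order of summation removes them. The same exchange is the last step of the main proof.

The two-layer lattice carries $d$ but imposes nothing on it. To impose a condition we add a third layer, in which $d$ is composed with a second hidden operator $c$ and the value of $cd$ is recorded.

\section{The bottom layer}\label{sec:bottom}

Add a summand $P\otimes W$ below $Q_0\otimes W$ and replace $\tau\otimes w$ by $F_\tau(w)=\tau\otimes w+f(\tau)\otimes cw$ for a map $f:Q_0\to P$. Then $\sum_{u\in\ell}G_u(w)=t_\ell\otimes dw=F_{t_\ell}(dw)+f(t_\ell)\otimes cdw$. If $cd$ is $0$ or $1$, the last term is $0$ or $f(t_\ell)\otimes w$ and can be described by finite data. To hide $c$, every lattice element that contains $F_\tau(W)$ will also contain $z(\tau)\otimes W$ for a prescribed subspace $z(\tau)\le P$. The data have to satisfy three requirements.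
\begin{itemize}
\item The maps $g_u$ now have unknown $P$-components. To remove them we need functionals $\zeta_\ell$ on $P$ with $\sum_{\ell\ni u}\zeta_\ell=0$ for all points $u$.
\item Along $\ell$, vectors of $P$ are known only modulo the spaces $z(\tau)$, $\tau\in C(\ell)$, so $\zeta_\ell$ must kill these; and the value of $cd$ survives if $\sum_\ell\zeta_\ell(f(t_\ell))=1$.
\item For closure under $+$ and $\cap$ we need $z(\tau+\tau')\le z(\tau)+z(\tau')$, and $f$ must be additive modulo $z(\tau)+z(\tau')$.
\end{itemize}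
These conditions make $\zeta_\ell\circ f$ linear on $C(\ell)$, and the family $(\zeta_\ell\circ f)$ satisfies \eqref{eq:phi}. So we look for $f$ with $\zeta_\ell(f(\tau))=\varphi_\ell(\tau)$ on $C(\ell)$. We take for $P$ the space on which the first requirement is the defining condition and for $z(\tau)$ the largest subspace that the second allows. The third requirement is then the point to prove, and it needs room: from now on $n=10$.

\subsection{A localization lemma}

For $\tau\in Q_0$ put $\mathcal L_\tau=\{\ell\in\mathcal L:\tau\in C(\ell)\}$ and $S_\tau=\{u\ne0:\tau\in C(u)\}$. Thus $\mathcal L_0=\mathcal L$, and every line through a point of $S_\tau$ lies in $\mathcal L_\tau$. For $\gamma:X\setminus0\to\mathbb F$ define $\partial\gamma\in\mathbb F^{\mathcal L}$ by $(\partial\gamma)(\ell)=\sum_{u\in\ell}\gamma(u)$. If $\gamma$ is the restriction of a linear form, then $\partial\gamma=0$; if $\gamma$ is supported in $S_\tau$, then $\partial\gamma$ is supported in $\mathcal L_\tau$. The next lemma is a converse.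

\begin{lemma}\label{lem:local}
Let $\tau,\tau'\in Q_0\setminus0$, possibly equal, and let $\gamma:X\setminus0\to\mathbb F$ satisfy $(\partial\gamma)(\ell)=0$ for all $\ell\notin\mathcal L_\tau\cup\mathcal L_{\tau'}$. Then there is a linear $\lambda:X\to\mathbb F$ with $\gamma=\lambda$ off $S_\tau\cup S_{\tau'}$.
\end{lemma}

\begin{proof}
If $\mathcal L_\tau\ne\emptyset$, then $\tau=y\wedge x+y'\wedge x'$ for some four vectors; let $R_\tau$ be their span. Otherwise let $R_\tau=0$. Define $R_{\tau'}$ in the same way and put $R=R_\tau+R_{\tau'}$, so that $\dim R\le8$. Let $\ell\in\mathcal L_\tau$. Then $\tau\in\Lambda^2R$, so $\Lambda^2\pi(\tau)=\tau$ for every projection $\pi$ of $X$ onto $R$. Two facts follow.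
\begin{enumerate}
\item[(a)] $\ell\cap R\ne0$. Otherwise let $\pi$ be the projection along a complement of $R$ that contains $\ell$. Since $\tau\in C(\ell)$ and $\pi(\ell)=0$, we get $\tau=\Lambda^2\pi(\tau)=0$.
\item[(b)] If $\ell\cap R=\mathbb Fu$, then $u\in S_\tau$. Write $\ell=\langle u,u'\rangle$ and $\tau=u\wedge x_1+u'\wedge x_2$, and let $\pi$ be the projection along a complement of $R$ that contains $u'$. Then $\tau=\Lambda^2\pi(\tau)=u\wedge\pi x_1\in C(u)$.
\end{enumerate}
Both facts hold for $\tau'$ by symmetry.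

Let $Z$ be a complement of $R$; then $\dim Z\ge2$. For $0\ne v\in Z$ and $x\in R$ put $\gamma_v(x)=\gamma(v+x)$. For distinct nonzero $v,v'\in Z$ and $x,y\in R$, the line with points $v+x$, $v'+y$, $v+v'+x+y$ meets $R$ only in $0$. By (a) it lies outside $\mathcal L_\tau\cup\mathcal L_{\tau'}$, so
\[
\gamma_v(x)+\gamma_{v'}(y)=\gamma_{v+v'}(x+y).
\]
The pairs $(x,0)$ and $(0,x)$ give $\gamma_v(x)+\gamma_{v'}(0)=\gamma_v(0)+\gamma_{v'}(x)$, so $\mu(x)=\gamma_v(x)+\gamma_v(0)$ does not depend on $v$. The pair $(0,0)$ gives $\gamma_v(0)+\gamma_{v'}(0)=\gamma_{v+v'}(0)$, so $v\mapsto\gamma_v(0)$, extended by $0\mapsto 0$, is a linear form $\lambda_Z$ on $Z$. Adding this equation to the displayed one gives $\mu(x)+\mu(y)=\mu(x+y)$. Hence $\lambda(v+x)=\lambda_Z(v)+\mu(x)$ is linear on $X$ and equals $\gamma$ off $R$. For a point $u\in R\setminus(S_\tau\cup S_{\tau'})$ pick $y\notin R$. The line $\langle u,y\rangle$ meets $R$ in $\mathbb Fu$, so by (b) it lies outside $\mathcal L_\tau\cup\mathcal L_{\tau'}$, and $\gamma(u)=\gamma(y)+\gamma(y+u)=\lambda(y)+\lambda(y+u)=\lambda(u)$.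
\end{proof}

\subsection{The data $P_0$, $z$, $f$}

We use the standard pairing $\langle\beta,k\rangle=\sum_\ell\beta_\ell k_\ell$ on $\mathbb F^{\mathcal L}$, for which $B^{\perp\perp}=B$ for every subspace $B$. For $\mathcal L'\subseteq\mathcal L$, let $\mathbb F^{\mathcal L'}$ be the space of vectors supported in $\mathcal L'$. Since $\langle\partial\gamma,k\rangle=\sum_u\gamma(u)\sum_{\ell\ni u}k_\ell$,
\[
P_0=\Bigl\{k\in\mathbb F^{\mathcal L}:\sum_{\ell\ni u}k_\ell=0\text{ for all }u\ne0\Bigr\}=(\operatorname{im}\partial)^\perp .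
\]
Every functional on $P_0$ is $\langle\beta,\cdot\rangle$ for some $\beta\in\mathbb F^{\mathcal L}$, unique modulo $\operatorname{im}\partial$. There are $1023$ points and $1023\cdot1022/6=174251$ lines, so $\dim P_0\ge174251-1023\ge3$. Let $\zeta_\ell(k)=k_\ell$. The group $GL(X)$ preserves $P_0\ne0$ and is transitive on $\mathcal L$, so every $\zeta_\ell$ is nonzero on $P_0$. For $\tau\in Q_0$ put
\[
z(\tau)=\{k\in P_0:k_\ell=0\text{ for all }\ell\in\mathcal L_\tau\}=(\operatorname{im}\partial+\mathbb F^{\mathcal L_\tau})^\perp ;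
\]
in particular $z(0)=0$.

\begin{lemma}\label{lem:z}
Let $\tau,\tau'\in Q_0$.
\begin{enumerate}
\item[(i)] If $\tau,\tau'\ne0$ and $k\in P_0$ vanishes on $\mathcal L_\tau\cap\mathcal L_{\tau'}$, then $k\in z(\tau)+z(\tau')$.
\item[(ii)] $z(\tau+\tau')\le z(\tau)+z(\tau')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) It suffices to show that every functional on $P_0$ that vanishes on $z(\tau)+z(\tau')$ kills $k$. Let $\beta$ represent such a functional. Then $\beta$ lies in $z(\tau)^\perp=\operatorname{im}\partial+\mathbb F^{\mathcal L_\tau}$ and in $z(\tau')^\perp=\operatorname{im}\partial+\mathbb F^{\mathcal L_{\tau'}}$. Changing $\beta$ modulo $\operatorname{im}\partial$, we may assume that $\beta$ is supported in $\mathcal L_\tau$ and that $\beta+\partial\gamma$ is supported in $\mathcal L_{\tau'}$ for some $\gamma$. Then $\partial\gamma$ vanishes off $\mathcal L_\tau\cup\mathcal L_{\tau'}$, and Lemma~\ref{lem:local} gives $\gamma=\lambda+\gamma_1+\gamma_2$ with $\lambda$ linear, $\gamma_1$ supported in $S_\tau$, and $\gamma_2$ supported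 in $S_{\tau'}$. The vector $\beta'=\beta+\partial\gamma_1=(\beta+\partial\gamma)+\partial\gamma_2$ represents the same functional. The first expression shows that it is supported in $\mathcal L_\tau$, the second that it is supported in $\mathcal L_{\tau'}$. So $\langle\beta',k\rangle=0$.

(ii) If $\tau=0$ or $\tau'=0$, both sides are equal. Otherwise $\mathcal L_\tau\cap\mathcal L_{\tau'}\subseteq\mathcal L_{\tau+\tau'}$, because each $C(\ell)$ is a subspace; so every $k\in z(\tau+\tau')$ vanishes on $\mathcal L_\tau\cap\mathcal L_{\tau'}$, and (i) applies.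
\end{proof}

\begin{lemma}\label{lem:f}
There is a map $f:Q_0\to P_0$ with $f(\tau)_\ell=\varphi_\ell(\tau)$ for all $\tau\in Q_0$ and $\ell\in\mathcal L_\tau$. It satisfies $f(0)=0$, $\sum_\ell f(t_\ell)_\ell=1$, and $f(\tau)+f(\tau')+f(\tau+\tau')\in z(\tau)+z(\tau')$ for all $\tau,\tau'$.
\end{lemma}

\begin{proof}
For $\tau=0$ the condition says $f(0)=0$. Let $\tau\ne0$. A vector of $\mathbb F^{\mathcal L_\tau}$ is the restriction of an element of $P_0=(\operatorname{im}\partial)^\perp$ if and only if it is orthogonal to every $\beta\in\mathbb F^{\mathcal L_\tau}$ that is orthogonal to $P_0$, that is, to every $\beta\in\operatorname{im}\partial$ supported in $\mathcal L_\tau$. For such $\beta=\partial\gamma$, Lemma~\ref{lem:local} with $\tau'=\tau$ gives $\beta=\partial\gamma_1$ with $\gamma_1$ supported in $S_\tau$. All lines through a point $u\in S_\tau$ lie in $\mathcal L_\tau$, and $\tau\in C(u)$, so by \eqref{eq:phi}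
\[
\sum_{\ell\in\mathcal L_\tau}\beta_\ell\,\varphi_\ell(\tau)=\sum_{u\in S_\tau}\gamma_1(u)\sum_{\ell\ni u}\varphi_\ell(\tau)=0 .
\]
This gives $f(\tau)$. Since $\ell\in\mathcal L_{t_\ell}$, we have $\sum_\ell f(t_\ell)_\ell=\sum_\ell\varphi_\ell(t_\ell)=1$. If $\tau=0$ or $\tau'=0$, the sum $f(\tau)+f(\tau')+f(\tau+\tau')$ is $0$. Otherwise it vanishes at each $\ell\in\mathcal L_\tau\cap\mathcal L_{\tau'}\subseteq\mathcal L_{\tau+\tau'}$ by linearity of $\varphi_\ell$, and Lemma~\ref{lem:z}(i) applies.
\end{proof}

\begin{remark}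
The value $n=10$ enters the construction through $\dim Z\ge10-8$ in Lemma~\ref{lem:local}. The Fano plane itself is too small. For $n=3$ we have $C(\ell)=Q_0$ for all $\ell$, so $f(\tau)\in P_0$ would mean $\sum_{\ell\ni u}\varphi_\ell(\tau)=0$ for all points $u$ and all $\tau\in Q_0$; then \eqref{eq:sigma} would give $\sum_\ell\varphi_\ell(t_\ell)=\sum_u\sum_{\ell\ni u}\varphi_\ell(\sigma(u))=0$.
\end{remark}

\subsection{Enlarging $Q_0$ and $P_0$}

Put
\[
K=\sum_{\ell\in\mathcal L}\dim C(\ell),\qquad m=K+1 .
\]
The lattice will contain $m$ copies of the bottom layer and $m$ copies of the top layer, for operators $c_1,\dots,c_m$ and $d_1,\dots,d_m$. It must also force the coefficient space of the middle layer to be no larger than the others. For this we need a diamond that links the middle layer to the $i$-th bottom copy and interferes with nothing else. We create room for it with one new vector $q_i$ in the middle and one new vector $\varepsilon$ at the bottom: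
\[
Q=Q_0\oplus\bigoplus_{i=1}^m\mathbb Fq_i,\qquad P=P_0\oplus\mathbb F\varepsilon .
\]
Extend $\zeta_\ell$ to $P$ by $\zeta_\ell(\varepsilon)=0$ and $f$ to a map $Q\to P$ by $f=0$ off $Q_0$. By the definition of $P_0$,
\begin{equation}\label{eq:zeta}
\sum_{\ell\ni u}\zeta_\ell=0\ \text{ on }P\qquad(u\ne0).
\end{equation}
For $1\le i\le m$ put $z_i(0)=0$ and
\[
z_i(\tau)=z(\tau)+\mathbb F\varepsilon\ \ (\tau\in Q_0\setminus0),\qquad z_i(q_i)=P_0,\qquad z_i(\tau)=P\ \text{ for all other }\tau\in Q .
\]
For all $\tau,\tau'\in Q$ and all $i$,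
\begin{equation}\label{eq:zf}
z_i(\tau+\tau')\le z_i(\tau)+z_i(\tau'),\qquad f(\tau)+f(\tau')+f(\tau+\tau')\in z_i(\tau)+z_i(\tau').
\end{equation}
Indeed, if $\tau=0$, $\tau'=0$ or $\tau=\tau'$, both statements follow from $z_i(0)=0$ and $f(0)=0$. If $\tau\ne\tau'$ are nonzero elements of $Q_0$, use Lemmas~\ref{lem:z} and~\ref{lem:f}. If $\tau\ne\tau'$ are nonzero and, say, $\tau\notin Q_0$, then $z_i(\tau)+z_i(\tau')=P$: either $z_i(\tau)=P$, or $\tau=q_i$, $z_i(\tau)=P_0$ and $\varepsilon\in z_i(\tau')$.

For $b\le Q$ put $z_i(b)=\sum_{\tau\in b}z_i(\tau)$. By \eqref{eq:zf}, $z_i(b+b')=z_i(b)+z_i(b')$. Moreover,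
\begin{equation}\label{eq:kill}
\zeta_\ell\text{ kills }z_i(C(\ell)),\ \text{ so }z_i(C(\ell))\ne P;\qquad z_i(b)\le P_0\iff b\subseteq\{0,q_i\}.
\end{equation}
The first statement holds because $\ell\in\mathcal L_\tau$ for $\tau\in C(\ell)$, $\zeta_\ell(\varepsilon)=0$ and $\zeta_\ell\ne0$; the second because $\varepsilon\in z_i(\tau)$ for every $\tau\notin\{0,q_i\}$.

\section{Construction of the lattice}\label{sec:lattice}

\subsection{The ambient space}

Let $D$ be a division ring of characteristic $2$ and $W$ an infinite-dimensional $D$-space. Since $W\cong W^m$, the coordinate projections and injections give $c_i,d_j\in\operatorname{End}_D(W)$ with $c_id_j=\delta_{ij}$. With copies $P^{(i)}$ of $P$ and $X^{(j)}$ of $X$, let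
\[
V_0=\bigoplus_{i=1}^mP^{(i)}\otimes W,\qquad V_1=V_0\oplus Q\otimes W,\qquad V=V_1\oplus\bigoplus_{j=1}^mX^{(j)}\otimes W .
\]
A vector of $V$ has a $P$-part, a $Q$-part and an $X$-part. For tuples $e=(e_1,\dots,e_m)$ of subspaces of $P$ and $a=(a_1,\dots,a_m)$ of subspaces of $X$ put $e\otimes W=\bigoplus_ie_i^{(i)}\otimes W$ and $a\otimes W=\bigoplus_ja_j^{(j)}\otimes W$; sums, intersections and inclusions of tuples are taken componentwise. We write $\mathbf P=(P,\dots,P)$, $\mathbf X=(X,\dots,X)$ and $\mathbf z(b)=(z_1(b),\dots,z_m(b))$. For a subspace $y$ of $P$ or $X$, $y^{[j]}$ is the tuple with $y$ in place $j$ and $0$ elsewhere; for $y\le P$, $y^{\langle j\rangle}$ is the tuple with $y$ in place $j$ and $P$ elsewhere. For $\tau\in Q$, $u\in X$, $k\in P$, $w\in W$ put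
\[
F_\tau(w)=\tau\otimes w+\sum_if(\tau)^{(i)}\otimes c_iw,\qquad G^j_{u,k}(w)=u^{(j)}\otimes w+\sigma(u)\otimes d_jw+k^{(j)}\otimes w .
\]
These maps are $D$-linear in $w$. By \eqref{eq:zf},
\begin{equation}\label{eq:F}
F_\tau(w)+F_{\tau'}(w)+F_{\tau+\tau'}(w)\in\bigoplus_i\bigl(z_i(\tau)+z_i(\tau')\bigr)^{(i)}\otimes W .
\end{equation}
The relations $c_id_j=\delta_{ij}$ give $F_\tau(d_jw)=\tau\otimes d_jw+f(\tau)^{(j)}\otimes w$, and with \eqref{eq:sigma} we obtain, for all $u,u'\in X$ and $k,k',k''\in P$,
\begin{equation}\label{eq:G}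
G^j_{u,k}(w)+G^j_{u',k'}(w)+G^j_{u+u',k''}(w)=F_{u\wedge u'}(d_jw)+\bigl(f(u\wedge u')+k+k'+k''\bigr)^{(j)}\otimes w .
\end{equation}

\subsection{The two lower layers}

A pair $(b,e)$ with $b\le Q$ and $\mathbf z(b)\le e$ is \emph{admissible}. For such a pair put
\[
N(b,e)=e\otimes W+\sum_{\tau\in b}F_\tau(W),\qquad N(b)=N(b,\mathbf z(b)).
\]

\begin{lemma}\label{lem:N}
Let $(b,e)$ and $(b',e')$ be admissible. Then $N(b,e)\cap V_0=e\otimes W$, the $Q$-parts of the vectors of $N(b,e)$ form $b\otimes W$, and
\[
N(b,e)+N(b',e')=N(b+b',e+e'),\qquad N(b,e)\cap N(b',e')=N(b\cap b',e\cap e').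
\]
In particular $N(b)+N(b')=N(b+b')$.
\end{lemma}

\begin{proof}
By \eqref{eq:F} and admissibility, $F_{\tau+\tau'}(w)\in F_\tau(w)+F_{\tau'}(w)+e\otimes W$ for $\tau,\tau'\in b$. So $N(b,e)=e\otimes W+\sum_sF_{\tau_s}(W)$ for any basis $(\tau_s)$ of $b$. The $Q$-part of $\sum_sF_{\tau_s}(w_s)$ is $\sum_s\tau_s\otimes w_s$, which vanishes only if all $w_s=0$; this gives the first two statements. The pair $(b+b',e+e')$ is admissible because $\mathbf z(b+b')=\mathbf z(b)+\mathbf z(b')$, and a basis of $b+b'$ can be chosen in $b\cup b'$; this gives the sum formula. The pair $(b\cap b',e\cap e')$ is admissible and its space lies in the intersection. Conversely, a vector of the intersection has $Q$-part in $(b\cap b')\otimes W$; subtracting vectors $F_\tau(w)$ with $\tau\in b\cap b'$ leaves a vector of $N(b,e)\cap N(b',e')\cap V_0=(e\cap e')\otimes W$.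
\end{proof}

\subsection{The lattice $L_0$}

A \emph{datum} is a quadruple $(a,b,e,\kappa)$, where $a$ and $e$ are tuples of subspaces of $X$ and $P$, $b\le Q$, and $\kappa=(\kappa_j)$ with $\kappa_j:a_j\to P/e_j$, such that for all $j$
\begin{enumerate}
\item[(D1)] $C(a_j)\le b$;
\item[(D2)] $z_j(b)\le e_j$;
\item[(D3)] $\kappa_j(u)+\kappa_j(u')+\kappa_j(u+u')=f(u\wedge u')+e_j$ for $u,u'\in a_j$.
\end{enumerate}
Condition (D1) hides the $d_j$, (D2) hides the $c_i$, and (D3) records the relations $c_id_j=\delta_{ij}$ through \eqref{eq:G}. Taking $u=u'=0$ in (D3) gives $\kappa_j(0)=e_j$. If $a_j=\mathbb Fu$, this is all that (D3) says, since $f(u\wedge u)=f(0)=0$; so $\kappa_j(u)$ is then arbitrary. There are finitely many data. Regarding $\kappa_j(u)$ as a coset in $P$, put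
\[
M(a,b,e,\kappa)=N(b,e)+\sum_{j}\ \sum_{u\in a_j}\ \sum_{k\in\kappa_j(u)}G^j_{u,k}(W),
\]
and let $L_0$ be the set of these subspaces. For $a=0$ we get $N(b,e)$; for $e=\mathbf P$ the map $\kappa$ is forced and we write $M(a,b,\mathbf P)$. Thus $0=N(0,0)$, $V_0=N(0,\mathbf P)$, $V_1=N(Q,\mathbf P)$ and $V=M(\mathbf X,Q,\mathbf P)$ lie in $L_0$.

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(i)] Let $M=M(a,b,e,\kappa)$. Then $M\cap V_1=N(b,e)$, the $X$-parts of the vectors of $M$ form $a\otimes W$, and $\kappa_j(u)=\{k\in P:G^j_{u,k}(W)\le M\}$ for $u\in a_j$.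
\item[(ii)] $M(a,b,e,\kappa)\le M(a',b',e',\kappa')$ if and only if $a\le a'$, $b\le b'$, $e\le e'$ and $\kappa_j(u)\subseteq\kappa'_j(u)$ for all $j$ and $u\in a_j$. In particular, $M$ determines its datum.
\item[(iii)] Let $M\le V$ be a subspace such that $M\cap V_1=N(b,e)$ with $(b,e)$ admissible, the $X$-parts of its vectors form $a\otimes W$ with $C(a_j)\le b$ for all $j$, and for all $j$ and $u\in a_j$ some $k\in P$ has $G^j_{u,k}(W)\le M$. Then $M=M(a,b,e,\kappa)\in L_0$ for some $\kappa$.
\end{enumerate}
\end{lemma}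

\begin{proof}
(i) Choose bases $(u_{js})_s$ of the $a_j$ and $k_{js}\in\kappa_j(u_{js})$, and let $M^\circ=N(b,e)+\sum_{j,s}G^j_{u_{js},k_{js}}(W)$. For $k,k'$ in the same coset of $e_j$, $G^j_{u,k}(w)+G^j_{u,k'}(w)=(k+k')^{(j)}\otimes w\in e\otimes W$. Hence the set of $u\in a_j$ with $G^j_{u,k}(W)\le M^\circ$ for all $k\in\kappa_j(u)$ contains the basis; it contains $0$, because $G^j_{0,k}(w)=k^{(j)}\otimes w$ and $\kappa_j(0)=e_j$; and it is closed under addition, because for $u,u'\in a_j$ and $k,k',k''$ in the cosets of $u,u',u+u'$ the right side of \eqref{eq:G} lies in $N(b,e)$ by (D1) and (D3). So $M=M^\circ$. The $X$-part of $\sum G^j_{u_{js},k_{js}}(w_{js})$ is $\sum u_{js}^{(j)}\otimes w_{js}$, which vanishes only if all $w_{js}=0$; this gives the first two statements. If $G^j_{u,k}(W)\le M$ and $k_0\in\kappa_j(u)$, then $(k+k_0)^{(j)}\otimes W\le M\cap V_0=e\otimes W$, so $k\in\kappa_j(u)$.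

(ii) If the conditions hold, every generator of the first space lies in the second. The converse follows from (i) and Lemma~\ref{lem:N}, which describe $a,b,e,\kappa$ in terms of the subspace.

(iii) Since $M\cap V_0=e\otimes W$, the set of $k$ with $G^j_{u,k}(W)\le M$ is a coset $\kappa_j(u)$ of $e_j$. For $u,u'\in a_j$ and $k,k',k''$ in the cosets of $u,u',u+u'$, the left side of \eqref{eq:G} and $F_{u\wedge u'}(d_jw)$ lie in $M$. So $(f(u\wedge u')+k+k'+k'')^{(j)}\otimes W\le M\cap V_0=e\otimes W$, which is (D3). Now $M(a,b,e,\kappa)\le M$, and the comparison principle with $U=V_1$ gives equality.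
\end{proof}

Two elements of $L_0$ may lift a common $u\in a_j\cap a'_j$ by different cosets. The discrepancy is linear in $u$, and it governs both operations: it enlarges the bottom layer of the join and shrinks the top layer of the meet.

\begin{proposition}\label{prop:L0}
Let $M,M'\in L_0$ have data $(a,b,e,\kappa)$ and $(a',b',e',\kappa')$. The map
\[
\eta_j:a_j\cap a'_j\to P/(e_j+e'_j),\qquad\eta_j(u)=\kappa_j(u)+\kappa'_j(u),
\]
is $\mathbb F$-linear. Let $\hat e_j\le P$ be the preimage of $\operatorname{im}\eta_j$. Then $M+M'\in L_0$, with first three data $a+a'$, $b+b'$, $\hat e$; and $M\cap M'\in L_0$, with first three data $(\ker\eta_j)_j$, $b\cap b'$, $e\cap e'$. So $L_0$ is a finite sublattice of $\operatorname{Sub}(V)$.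
\end{proposition}

\begin{proof}
Adding (D3) for $\kappa_j$ and $\kappa'_j$ gives $\eta_j(u)+\eta_j(u')+\eta_j(u+u')=0$. Let $(u_{js})_s$ be a basis of $a_j\cap a'_j$, and choose $k_{js}\in\kappa_j(u_{js})$, $k'_{js}\in\kappa'_j(u_{js})$. Suppose that $v\in M$ and $v'\in M'$ have the same $X$-part. It lies in $(a\cap a')\otimes W$, so it equals $\sum u_{js}^{(j)}\otimes w_{js}$, and by Lemma~\ref{lem:M}(i)
\[
v=\sum G^j_{u_{js},k_{js}}(w_{js})+x,\qquad v'=\sum G^j_{u_{js},k'_{js}}(w_{js})+x'\qquad(x\in N(b,e),\ x'\in N(b',e')).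
\]
Hence
\begin{equation}\label{eq:vv}
v+v'=\sum(k_{js}+k'_{js})^{(j)}\otimes w_{js}+x+x' .
\end{equation}

\emph{Join.} A vector $v+v'$ lies in $V_1$ exactly when $v,v'$ have the same $X$-part, and all choices of $w_{js},x,x'$ occur. Since $\hat e_j$ is spanned by $e_j+e'_j$ and the $k_{js}+k'_{js}$, formula \eqref{eq:vv} and Lemma~\ref{lem:N} give $(M+M')\cap V_1=N(b+b',\hat e)$. The $X$-parts form $(a+a')\otimes W$, and $C(a_j+a'_j)=C(a_j)+C(a_j')\le b+b'$. For $u\in a_j$, $u'\in a'_j$, $k\in\kappa_j(u)$, $k'\in\kappa'_j(u')$, formula \eqref{eq:G} with $k''=k+k'+f(u\wedge u')$ reads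
\begin{equation}\label{eq:join}
G^j_{u+u',\,k+k'+f(u\wedge u')}(w)=G^j_{u,k}(w)+G^j_{u',k'}(w)+F_{u\wedge u'}(d_jw),
\end{equation}
and $F_{u\wedge u'}(W)\le M$ because $u\wedge u'\in C(u)\le b$. Lemma~\ref{lem:M}(iii) applies.

\emph{Meet.} We have $M\cap M'\cap V_1=N(b\cap b',e\cap e')$ by Lemma~\ref{lem:N}. For $v=v'\in M\cap M'$, formula \eqref{eq:vv} gives $\sum(k_{js}+k'_{js})^{(j)}\otimes w_{js}=x+x'\in N(b+b',e+e')\cap V_0=(e+e')\otimes W$. This says that $\sum_su_{js}\otimes w_{js}\in\ker(\eta_j\otimes1)=(\ker\eta_j)\otimes W$ for each $j$. Conversely, let $u\in\ker\eta_j$, $k_1\in\kappa_j(u)$, $k_2\in\kappa'_j(u)$. Then $k_1+k_2=y+y'$ with $y\in e_j$, $y'\in e'_j$, so $k=k_1+y=k_2+y'$ lies in both cosets and $G^j_{u,k}(W)\le M\cap M'$. Thus the $X$-parts of $M\cap M'$ form $\bigoplus_j(\ker\eta_j)^{(j)}\otimes W$. Also $C(\ker\eta_j)\le b\cap b'$, and Lemma~\ref{lem:M}(iii) applies.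
\end{proof}

\begin{remark}\label{rem:L0}
So far only $c_id_j=\delta_{ij}$ has been used, not that the coefficient space of the middle layer is the same as that of the outer layers. With $\mathbb F$ in the outer layers, $\mathbb F^m$ in the middle, and the coordinate maps as $c_i,d_j$, the same proofs realize $L_0$, by Lemma~\ref{lem:M}(ii), inside the subspace lattice of a finite space. It is the $m$ elements added next that exclude finite dimension.
\end{remark}

\subsection{The lattice $L$}

For $1\le i\le m$ the pair $(\mathbb Fq_i,P_0^{\langle i\rangle})$ is admissible, since $z_i(q_i)=P_0$; and $F_{q_i}(w)=q_i\otimes w$, since $f(q_i)=0$. Put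
\[
O_i=N(0,P_0^{\langle i\rangle}),\qquad U_i=N(\mathbb Fq_i,P_0^{\langle i\rangle})=O_i+q_i\otimes W,\qquad T_i=N(\mathbb Fq_i,\mathbf P)=V_0+q_i\otimes W,
\]
\[
Y_i=O_i+\{q_i\otimes w+\varepsilon^{(i)}\otimes w:w\in W\},\qquad L=L_0\cup\{Y_1,\dots,Y_m\}.
\]
Modulo $O_i$, the space $T_i$ is $\varepsilon^{(i)}\otimes W\oplus q_i\otimes W$, the spaces $V_0$ and $U_i$ are the two summands, and $Y_i$ is the diagonal. So
\begin{equation}\label{eq:diamond1}
(O_i;\,V_0,U_i,Y_i;\,T_i)\ \text{ is a diamond.}
\end{equation}
An element of $L_0$ between $O_i$ and $T_i$ has $a=0$, $b\le\mathbb Fq_i$ and $e\ge P_0^{\langle i\rangle}$. Since $P_0$ is a hyperplane of $P$, it is one of $O_i,V_0,U_i,T_i$. In particular $Y_i\notin L_0$.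

\begin{proposition}\label{prop:L}
$L$ is a finite sublattice of $\operatorname{Sub}(V)$. Its isomorphism type does not depend on $D$, $W$, $c_i$, $d_j$.
\end{proposition}

\begin{proof}
Let $M\in L_0$.

\emph{The meet $M\cap Y_i$.} Put $M'=M\cap T_i=N(b',e')$ with $b'\le\mathbb Fq_i$; then $M\cap Y_i=M'\cap Y_i$. If $b'=0$, then $M'\le V_0$ and $M'\cap Y_i=M'\cap V_0\cap Y_i=M'\cap O_i\in L_0$. If $b'=\mathbb Fq_i$, then $e'_j\ge z_j(q_i)=P$ for $j\ne i$ and $e'_i\ge P_0$, so $M'\in\{U_i,T_i\}$ and $M'\cap Y_i\in\{O_i,Y_i\}$.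

\emph{The join $M+Y_i$.} Put $M''=M+O_i$, with datum $(a'',b'',e'',\kappa'')$; then $e''\ge P_0^{\langle i\rangle}$ and $M+Y_i=M''+Y_i$. If $e''_i=P$, then $M''\ge V_0$ and $M''+Y_i=M''+T_i\in L_0$. If $e''_i=P_0$, then $b''\subseteq\{0,q_i\}$ by \eqref{eq:kill}. For a point $u$ the nonzero space $C(u)\le Q_0$ is not contained in $b''$, so $a''=0$ by (D1). Hence $M''\in\{O_i,U_i\}$ and $M''+Y_i\in\{Y_i,T_i\}$.

\emph{Two new elements.} For $i\ne j$ we have $Y_i\cap Y_j\le T_i\cap T_j=V_0$, so $Y_i\cap Y_j=O_i\cap O_j$; and $Y_i+Y_j\ge O_i+O_j=V_0$, so $Y_i+Y_j=T_i+T_j$.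

A lattice is determined by its order, so it remains to describe the order by the finite data. On $L_0$ this is Lemma~\ref{lem:M}(ii). For $M\in L_0$, if $M\le Y_i$, then $M+O_i$ is one of $O_i,V_0,U_i,T_i$ and lies below $Y_i$, so it is $O_i$; thus $M\le Y_i$ if and only if $M\le O_i$. If $Y_i\le M$, then $M\cap T_i$ is one of the same four elements and contains $Y_i$, so it is $T_i$; thus $Y_i\le M$ if and only if $T_i\le M$. Finally $Y_i\not\le Y_j$ for $i\ne j$, since $Y_i\cap Y_j\le V_0$ and $Y_i\not\le V_0$.
\end{proof}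

\begin{corollary}\label{cor:exists}
$L$ embeds into $\operatorname{Sub}(V')$ for every infinite-dimensional space $V'$ over a division ring of characteristic $2$.
\end{corollary}

\begin{proof}
Carry out the construction with $W=V'$. Then $V$ is a finite direct sum of copies of $W$, so $V\cong V'$.
\end{proof}

No $Y_i$ lies in one of the intervals $[0,V_0]$, $[V_0,V_1]$, $[V_1,V]$ of $L$, because $Y_i\not\le V_0$ and $V_0\not\le Y_i$. By Lemma~\ref{lem:M}(ii), the maps $e\mapsto N(0,e)$, $b\mapsto N(b,\mathbf P)$, $a\mapsto M(a,Q,\mathbf P)$ are therefore isomorphisms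
\begin{equation}\label{eq:layers}
\operatorname{Sub}(P)^m\cong[0,V_0],\qquad\operatorname{Sub}(Q)\cong[V_0,V_1],\qquad\operatorname{Sub}(X)^m\cong[V_1,V].
\end{equation}

\section{All prime intervals of $L$ are projective}\label{sec:simple}

The diamonds \eqref{eq:diamond1} link the middle layer to each bottom copy. The top copies are linked to the bottom copies by diamonds that already lie in $L_0$; they come from the freedom in the choice of $\kappa_j(u)$.

\begin{lemma}\label{lem:simple}
Any two prime intervals of $L$ are projective, and $L$ is simple.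
\end{lemma}

\begin{proof}
Let $A$ be a finite-dimensional $\mathbb F$-space. A prime interval $[x,y]$ of $\operatorname{Sub}(A)$ transposes to $[0,p]$, where $p$ is a one-dimensional complement of $x$ in $y$. For distinct one-dimensional $p,p'$, with $p''$ the third one-dimensional subspace of $p+p'$, both $[0,p]$ and $[0,p']$ transpose to $[p'',p+p']$. So all prime intervals of $\operatorname{Sub}(A)$ are projective. In $\operatorname{Sub}(A)^m$ a prime interval changes exactly one coordinate $i$, from $x_i$ to $y_i$, and transposes down to $[x_i^{[i]},y_i^{[i]}]$. By \eqref{eq:layers}, the prime intervals inside the three layers fall into classes $\mathcal P_i$ (coordinate $i$ of $[0,V_0]$), $\mathcal Q$, and $\mathcal X_j$ (coordinate $j$ of $[V_1,V]$), and intervals of the same class are projective.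

By \eqref{eq:diamond1}, $[O_i,V_0]\in\mathcal P_i$ is projective to $[V_0,T_i]\in\mathcal Q$.

Fix $j$, a line $\ell$, a point $u\in\ell$, the hyperplane $H=\ker\zeta_\ell$ of $P$, and $k\in P\setminus H$. By \eqref{eq:kill}, $H\ge z_j(C(\ell))\ge z_j(C(u))$, so $(C(u),H^{\langle j\rangle})$ is admissible. Put
\[
A_0=N(C(u),H^{\langle j\rangle}),\quad A_1=N(C(u),\mathbf P),\quad A_2=A_0+G^j_{u,0}(W),\quad A_3=A_0+G^j_{u,k}(W),
\]
and $A_4=A_1+G^j_{u,0}(W)$. The spaces $A_2,A_3$ are the elements of $L_0$ with $a=(\mathbb Fu)^{[j]}$, $b=C(u)$, $e=H^{\langle j\rangle}$ and $\kappa_j(u)=H$, respectively $k+H$; and $A_4=M((\mathbb Fu)^{[j]},C(u),\mathbf P)$. So the five elements are distinct. For $s=2,3$ we have $A_s\cap V_1=A_0$, hence $A_1\cap A_s=A_0$, and $A_1+A_s=A_4$ because $k^{(j)}\otimes W\le A_1$. For the pair $A_2,A_3$ the map $\eta_j$ sends $u$ to $k+H\ne0$ in $P/H$, so $\ker\eta_j=0$ and $\hat e_j=P$; by Proposition~\ref{prop:L0}, $A_2\cap A_3=A_0$ and $A_2+A_3=A_4$. Thus $(A_0;A_1,A_2,A_3;A_4)$ is a diamond, and $[A_0,A_1]$ is projective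 to $[A_1,A_4]$. Now $A_0\cap V_0=N(0,H^{\langle j\rangle})$ and $A_0+V_0=A_1$, so $[N(0,H^{\langle j\rangle}),V_0]\in\mathcal P_j$ transposes to $[A_0,A_1]$. Also $A_4\cap V_1=A_1$ and $A_4+V_1=M((\mathbb Fu)^{[j]},Q,\mathbf P)$, so $[A_1,A_4]$ transposes to an interval of class $\mathcal X_j$.

Hence the prime intervals of a maximal chain through $V_0$ and $V_1$ are all projective to each other. Every prime interval lies in a maximal chain, so Theorem~\ref{thm:JHD} gives the first statement. A congruence other than equality identifies some $x\ne y$, hence collapses $[x\cap y,x+y]$ and a prime interval inside it. It then collapses all prime intervals, so it identifies $0$ with $V$ and is total.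
\end{proof}

\section{Representations of $L$}\label{sec:rep}

\begin{theorem}\label{thm:C}
Let $h:L\to\operatorname{Sub}(V')$ be an embedding, where $V'$ is a vector space over a division ring $D'$. Then $\operatorname{char}D'=2$ and $\dim V'$ is infinite.
\end{theorem}

The proof occupies this section. Replacing $V'$ by $h(V)/h(0)$, we assume $h(0)=0$ and $h(V)=V'$. The plan is to find in $V'$ counterparts of the maps $F_\tau$ and $G^j_{u,k}$, to transport the inclusions of $L$ that reflect \eqref{eq:G}, and to sum over all lines as in Section~\ref{sub:two}.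

\subsection{Coordinates}

The elements $N(0,P^{[i]})$ have sum $V_0$, and each meets the sum of the others in $0$; so $h(V_0)$ is the direct sum of their images. In the same way $V'/h(V_1)$ is the direct sum of the spaces $h(M(X^{[j]},Q,\mathbf P))/h(V_1)$. Apply Lemma~\ref{lem:coord} to each factor in \eqref{eq:layers}; the spaces $P,Q,X$ have dimension at least $3$. We get $\operatorname{char}D'=2$ and, after choosing complements of $h(V_0)$ in $h(V_1)$ and of $h(V_1)$ in $V'$, nonzero $D'$-spaces $W^P_i$, $W^Q$, $W^X_j$ with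
\[
V'=\bigoplus_iP^{(i)}\otimes W^P_i\ \oplus\ Q\otimes W^Q\ \oplus\ \bigoplus_jX^{(j)}\otimes W^X_j
\]
and, writing $e\otimes W^P=\bigoplus_ie_i^{(i)}\otimes W^P_i$,
\[
h(N(0,e))=e\otimes W^P,\quad h(N(b,\mathbf P))=h(V_0)+b\otimes W^Q,\quad h(M(a,Q,\mathbf P))=h(V_1)+\bigoplus_ja_j^{(j)}\otimes W^X_j .
\]
A prime interval of $L$ of class $\mathcal P_i$, $\mathcal Q$, $\mathcal X_j$ is sent to an interval with quotient $W^P_i$, $W^Q$, $W^X_j$, respectively. By Lemma~\ref{lem:simple} all these spaces have the same dimension $\nu>0$.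

For $b\le Q$ we have $N(b)\cap V_0=N(0,\mathbf z(b))$ and $N(b)+V_0=N(b,\mathbf P)$. Therefore
\begin{equation}\label{eq:hN}
h(N(b))\cap h(V_0)=\mathbf z(b)\otimes W^P,\qquad h(N(b))+h(V_0)=h(V_0)+b\otimes W^Q .
\end{equation}
For $0\ne\tau\in Q$, the second formula with $b=\mathbb F\tau$ shows that $h(N(\mathbb F\tau))$ projects onto $\tau\otimes W^Q$ along $h(V_0)$. A linear section of this projection gives linear maps $\hat f^i_\tau:W^Q\to P^{(i)}\otimes W^P_i$ with
\begin{equation}\label{eq:hatF}
\hat F_\tau(w)=\tau\otimes w+\sum_i\hat f^i_\tau(w)\in h(N(\mathbb F\tau))\qquad(w\in W^Q).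
\end{equation}

For a point $u$ and $k\in P$ put $M^j_{u,k}=N(C(u))+G^j_{u,k}(W)$. This is the element of $L_0$ with $a=(\mathbb Fu)^{[j]}$, $b=C(u)$, $e=\mathbf z(C(u))$, $\kappa_j(u)=k+z_j(C(u))$. It satisfies $M^j_{u,k}\cap V_1=N(C(u))$ and $M^j_{u,k}+V_1=M((\mathbb Fu)^{[j]},Q,\mathbf P)$, so
\begin{equation}\label{eq:hM}
h(M^j_{u,k})\cap h(V_1)=h(N(C(u))),\qquad h(M^j_{u,k})+h(V_1)=h(V_1)+u^{(j)}\otimes W^X_j .
\end{equation}
A linear section for $k=0$ gives linear maps $\hat\sigma^j_u:W^X_j\to Q\otimes W^Q$ and $\hat\pi^{j,i}_u:W^X_j\to P^{(i)}\otimes W^P_i$ with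
\[
g^j_u(w)=u^{(j)}\otimes w+\hat\sigma^j_u(w)+\sum_i\hat\pi^{j,i}_u(w)\in h(M^j_{u,0})\qquad(w\in W^X_j).
\]
Let $[k]_j=N(0,(\mathbb Fk)^{[j]})$, so that $h([k]_j)=k^{(j)}\otimes W^P_j$. Two families of inclusions in $L$ carry all the information we use:
\begin{enumerate}
\item[(J1)] $M^j_{u,k+k'}\le M^j_{u,k}+[k']_j$;
\item[(J2)] $M^j_{u+u',\,k+k'+f(t_\ell)}\le M^j_{u,k}+M^j_{u',k'}$ for distinct points $u,u'$ and $\ell=\langle u,u'\rangle$.
\end{enumerate}
The first holds because $G^j_{u,k+k'}(w)=G^j_{u,k}(w)+k'^{(j)}\otimes w$. The second follows from \eqref{eq:join}, from $F_{t_\ell}(W)\le N(C(u))$, and from $N(C(u+u'))\le N(C(\ell))=N(C(u))+N(C(u'))$.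

\subsection{The maps $\theta_j$}

In $V$, passing from $M^j_{u,0}$ to $M^j_{u,k}$ adds $k^{(j)}\otimes w$ to the vector over $u^{(j)}\otimes w$. In $V'$ the coordinates of the top and bottom layers were chosen independently, so $w$ must be replaced by its image under a map $W^X_j\to W^P_j$, which a priori depends on $u$ and $k$. The final summation over lines works only if the map is the same on every line.

\begin{lemma}\label{lem:theta}
For each $j$ there is an injective linear map $\theta_j:W^X_j\to W^P_j$ such that for all points $u$ and all $k\in P$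
\begin{equation}\label{eq:theta}
h(M^j_{u,k})=h(N(C(u)))+\{g^j_u(w)+k^{(j)}\otimes\theta_jw:w\in W^X_j\},
\end{equation}
and for every line $\ell$ and all $w\in W^X_j$
\begin{equation}\label{eq:line}
\sum_{u\in\ell}g^j_u(w)+f(t_\ell)^{(j)}\otimes\theta_jw\in h(N(C(\ell))).
\end{equation}
\end{lemma}

\begin{proof}
Fix $j$ and drop it from $g^j_u$ and $M^j_{u,k}$. Fix a point $u$ and let $\bar e=z_j(C(u))$; by \eqref{eq:kill}, applied to a line through $u$, $\bar e\ne P$. By \eqref{eq:hM} and \eqref{eq:hN},
\begin{equation}\label{eq:MV0}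
h(M_{u,k})\cap h(V_0)=\mathbf z(C(u))\otimes W^P\qquad(k\in P).
\end{equation}

\emph{Existence for fixed $u$ and $k\notin\bar e$.} By (J1), $M_{u,0}\le M_{u,k}+[k]_j$. So for each $w$ there is $y\in W^P_j$ with $g_u(w)+k^{(j)}\otimes y\in h(M_{u,k})$. If $y'$ is another such vector, then $k^{(j)}\otimes(y+y')$ lies in the space \eqref{eq:MV0}, and $k\notin\bar e$ gives $y=y'$. By uniqueness $y=\theta_{u,k}w$ with $\theta_{u,k}$ linear. The right side of \eqref{eq:theta}, with $\theta_{u,k}$ for $\theta_j$, is contained in the left side, and by \eqref{eq:hM} both have the same intersection and the same sum with $h(V_1)$; so they are equal. If $\theta_{u,k}w=0$, then $g_u(w)\in h(M_{u,0}\cap M_{u,k})$. Here $\eta_j(u)=k+\bar e\ne0$, so $M_{u,0}\cap M_{u,k}=N(C(u))\le V_1$ by Proposition~\ref{prop:L0}, and $w=0$. Thus $\theta_{u,k}$ is injective.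

\emph{Independence of $k$.} Let $k,k'\notin\bar e$. Their classes in $P/\bar e$ are nonzero, so over $\mathbb F$ they are equal or linearly independent. If they are equal, then $M_{u,k}=M_{u,k'}$ and $(k+k')^{(j)}\otimes W^P_j\le h(M_{u,k})$, so $g_u(w)+k^{(j)}\otimes\theta_{u,k'}w\in h(M_{u,k})$ and $\theta_{u,k'}=\theta_{u,k}$ by uniqueness. If they are independent, then $k+k'\notin\bar e$, and (J1) gives $g_u(w)+(k+k')^{(j)}\otimes\theta_{u,k+k'}w\in h(M_{u,k})+k'^{(j)}\otimes W^P_j$. Adding $g_u(w)+k^{(j)}\otimes\theta_{u,k}w\in h(M_{u,k})$ and $k'^{(j)}\otimes\theta_{u,k+k'}w$, we find, by the modular law and \eqref{eq:MV0},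
\[
k^{(j)}\otimes(\theta_{u,k+k'}+\theta_{u,k})w\in\bigl(h(M_{u,k})+k'^{(j)}\otimes W^P_j\bigr)\cap h(V_0)=\mathbf z(C(u))\otimes W^P+k'^{(j)}\otimes W^P_j .
\]
As $k\notin\bar e+\mathbb Fk'$, we get $\theta_{u,k+k'}=\theta_{u,k}$; exchanging $k$ and $k'$ gives $\theta_{u,k+k'}=\theta_{u,k'}$. So $\theta_{u,k}=\theta_u$ does not depend on $k\notin\bar e$. For $k\in\bar e$, formula \eqref{eq:theta} with $\theta_u$ also holds: $M_{u,k}=M_{u,0}$, $k^{(j)}\otimes W^P_j\le h(N(C(u)))$, and the comparison principle applies as before.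

\emph{Independence of $u$.} Let $\ell=\{0,u,u',u''\}$ and $k\in P$. By (J2) for the pair $(k,0)$, the vector $g_{u''}(w)+(k+f(t_\ell))^{(j)}\otimes\theta_{u''}w$ lies in $h(M_{u,k})+h(M_{u',0})$, so it equals $g_u(w_1)+k^{(j)}\otimes\theta_uw_1+g_{u'}(w_2)$ modulo $h(N(C(u)))+h(N(C(u')))=h(N(C(\ell)))$. The $X$-parts give $u''\otimes w=u\otimes w_1+u'\otimes w_2$, so $w_1=w_2=w$ and
\begin{equation}\label{eq:linek}
\sum_{v\in\ell}g_v(w)+k^{(j)}\otimes\theta_uw+(k+f(t_\ell))^{(j)}\otimes\theta_{u''}w\in h(N(C(\ell))).
\end{equation}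
Choose $k\notin z_j(C(\ell))$ by \eqref{eq:kill} and add \eqref{eq:linek} for $k$ and for $0$. Then $k^{(j)}\otimes(\theta_u+\theta_{u''})w$ lies in $h(N(C(\ell)))\cap h(V_0)=\mathbf z(C(\ell))\otimes W^P$, so $\theta_u=\theta_{u''}$. Any two distinct points $u,u''$ arise in this way, with $u'=u+u''$. So $\theta_u=\theta_j$ does not depend on $u$, and \eqref{eq:linek} for $k=0$ is \eqref{eq:line}.
\end{proof}

\subsection{Summation over all lines}

For each line $\ell$ fix a basis $(\tau_{\ell s})_s$ of $C(\ell)$, once for all $i$ and $j$; there are $K$ pairs $(\ell,s)$. In \eqref{eq:line} the $X$-parts cancel, and the $Q$-part is $\sum_{u\in\ell}\hat\sigma^j_u(w)$. By \eqref{eq:hN} it lies in $C(\ell)\otimes W^Q$, so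
\[
\sum_{u\in\ell}\hat\sigma^j_u(w)=\sum_s\tau_{\ell s}\otimes\hat d^{\,j}_{\ell s}w
\]
with linear maps $\hat d^{\,j}_{\ell s}:W^X_j\to W^Q$. By \eqref{eq:hatF}, the vector $\sum_s\hat F_{\tau_{\ell s}}(\hat d^{\,j}_{\ell s}w)$ lies in $h(N(C(\ell)))$ and has the same $Q$-part. Its sum with the vector \eqref{eq:line} lies in $h(N(C(\ell)))\cap h(V_0)=\mathbf z(C(\ell))\otimes W^P$, so for each $i$
\[
\sum_{u\in\ell}\hat\pi^{j,i}_u(w)+\delta_{ij}\,f(t_\ell)^{(j)}\otimes\theta_jw+\sum_s\hat f^i_{\tau_{\ell s}}(\hat d^{\,j}_{\ell s}w)\in z_i(C(\ell))^{(i)}\otimes W^P_i .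
\]
Apply $\zeta_\ell\otimes1:P^{(i)}\otimes W^P_i\to W^P_i$, which kills the space on the right by \eqref{eq:kill}. With $\hat c^{\,i}_{\ell s}=(\zeta_\ell\otimes1)\hat f^i_{\tau_{\ell s}}:W^Q\to W^P_i$ we get
\[
\sum_{u\in\ell}(\zeta_\ell\otimes1)\hat\pi^{j,i}_u+\delta_{ij}\,f(t_\ell)_\ell\,\theta_j=\sum_s\hat c^{\,i}_{\ell s}\,\hat d^{\,j}_{\ell s}.
\]
Now sum over all $\ell\in\mathcal L$. By \eqref{eq:zeta},
\[
\sum_\ell\sum_{u\in\ell}(\zeta_\ell\otimes1)\hat\pi^{j,i}_u=\sum_{u\ne0}\Bigl(\Bigl(\sum_{\ell\ni u}\zeta_\ell\Bigr)\otimes1\Bigr)\hat\pi^{j,i}_u=0,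
\]
and $\sum_\ell f(t_\ell)_\ell=1$ by Lemma~\ref{lem:f}. Let $\Delta^j:W^X_j\to(W^Q)^K$ have components $\hat d^{\,j}_{\ell s}$, and let $\Phi^i:(W^Q)^K\to W^P_i$ have components $\hat c^{\,i}_{\ell s}$. The map $\Phi^i$ does not depend on $j$, nor $\Delta^j$ on $i$, and
\begin{equation}\label{eq:key}
\Phi^i\Delta^j=\delta_{ij}\,\theta_j\qquad(1\le i,j\le m).
\end{equation}

If $\sum_j\Delta^jw_j=0$, then applying $\Phi^i$ gives $\theta_iw_i=0$, so $w_i=0$, for every $i$. Thus $\bigoplus_{j=1}^mW^X_j$ embeds into $(W^Q)^K$, and $m\nu\le K\nu$. Since $m=K+1$ and $\nu>0$, the cardinal $\nu$ is infinite, and so is $\dim V'$. This proves Theorem~\ref{thm:C}.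

\begin{remark}
In the model $V$, with $g^j_u=G^j_{u,0}$ and $\hat F_\tau=F_\tau$, the map $\hat d^{\,j}_{\ell s}$ is $d_j$ times the coefficient of $\tau_{\ell s}$ in $t_\ell$, and $\hat c^{\,i}_{\ell s}=\varphi_\ell(\tau_{\ell s})c_i$; so \eqref{eq:key} reads $\sum_\ell\varphi_\ell(t_\ell)\,c_id_j=\delta_{ij}$. For a general $h$ the proof yields no relation among the $K$ components, and the factorization passes through $(W^Q)^K$ instead of $W^Q$. This costs nothing, because $K$ is determined by $X$ before $m$ is chosen.
\end{remark}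

\section{Proofs of the main theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The lattice $L$ is finite by Proposition~\ref{prop:L} and contains $0\ne V$. Part (1) is Corollary~\ref{cor:exists} for a space of countably infinite dimension over $\mathbb F_2$.

For (2), let $h:L\to\mathcal M$ be a nonconstant homomorphism into a complemented modular lattice of finite length. By Theorem~\ref{thm:BM}, $\mathcal M=\prod_s\mathcal M_s$ is a finite product of subspace lattices of irreducible projective geometries. Some coordinate $h_s:L\to\mathcal M_s$ is nonconstant, hence an embedding, as $L$ is simple by Lemma~\ref{lem:simple}. By \eqref{eq:layers}, $L$ contains a copy of $\operatorname{Sub}(X)$, so $L$ and $\mathcal M_s$ have length at least $10$. By Theorem~\ref{thm:VY}, $\mathcal M_s\cong\operatorname{Sub}(V')$ with $V'$ finite-dimensional over a division ring. This contradicts Theorem~\ref{thm:C}.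

A constant map on $L$ is not an embedding, since $L$ has more than one element; this gives the last sentence of the theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) One direction is Corollary~\ref{cor:exists}, the other is Theorem~\ref{thm:C}.

(2) Here $\vee,\wedge$ denote lattice operations. Take a variable $x_a$ for each $a\in L$, and let $\operatorname{Diag}$ be the conjunction of the finitely many equations $x_a\vee x_b=x_{a\vee b}$ and $x_a\wedge x_b=x_{a\wedge b}$ $(a,b\in L)$. Consider the quasi-identity $\operatorname{Diag}\Rightarrow x_{0_L}=x_{1_L}$, where $0_L$ and $1_L$ are the least and greatest elements of $L$. An assignment in a lattice $\mathcal M$ satisfies $\operatorname{Diag}$ exactly when $a\mapsto x_a$ is a homomorphism $L\to\mathcal M$. If $\mathcal M$ is complemented modular of finite length, this homomorphism is constant by Theorem~\ref{thm:A}(2), so the quasi-identity holds. If $V$ is infinite-dimensional over a division ring of characteristic $2$, the embedding of $L$ into $\operatorname{Sub}(V)$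 given by (1) satisfies $\operatorname{Diag}$ and separates $0_L$ from $1_L$, so the quasi-identity fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Birkhoff}
Birkhoff, \emph{Lattice Theory}, Chapter IV.

\bibitem{Wehrung}
Friedrich Wehrung, \emph{Von Neumann coordinatization is not first-order}, arXiv:math/0409250 (2004).

\end{thebibliography}
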